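# Reconstructing outerplanar graphs from distance queries, deterministically

## 1. A hexagon from eight queries

Somebody hides a connected graph on the six vertices $r,a,b,c,d,e$. We may name two vertices and are told their distance in the hidden graph. We want to know the graph exactly. There are fifteen pairs, and asking about all of them certainly suffices, because an edge is a pair at distance $1$. Let us see how far fewer questions go.

First ask for all distances from $r$. Suppose the five answers are
$$d(r,a)=d(r,b)=1,\qquad d(r,c)=d(r,d)=2,\qquad d(r,e)=3 .$$
This gives more than the two edges $ra$ and $rb$. The ends of an edge have distances from $r$ that differ by at most $1$, so many pairs are excluded, for instance $ae$ and $be$. Also, every vertex other than $r$ has a neighbor that is one step closer to $r$.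

Sixth question: $d(c,b)=3$. So $cb$ is not an edge. Since $c$ has a neighbor at distance $1$ from $r$, it must be $a$, and $ca$ is an edge. Moreover $ab$ is not an edge, since otherwise $c,a,b$ would be a path of length $2$.

Seventh question: $d(d,a)=3$. In the same way, $da$ is not an edge and $db$ is an edge.

Eighth question: $d(c,d)=2$. So $cd$ is not an edge, and $c,d$ have a common neighbor. It is not $r$ (at distance $2$ from both), not $a$ (not adjacent to $d$), not $b$ (not adjacent to $c$). It is $e$, so $ec$ and $ed$ are edges. Every pair is now decided: the graph is the hexagon $r,a,c,e,d,b$, found with eight questions.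

Look again at the eighth question. Just before it, what we knew of the vertices at distance at most $2$ from $r$ was the path $c,a,r,b,d$, in which $c$ and $d$ are at distance $4$. The answer $2$ is too small for that path, so it betrays a connection through a layer that we have not looked at yet. We shall use this effect systematically.

**The model.** Let $G=(V,E)$ be a connected graph with $n$ vertices and maximum degree $\Delta$. An algorithm is given $V$ and an oracle that, for two vertices $u,v$, returns $d_G(u,v)$. It must determine $E$, and its cost is the number of queries. Computation between queries is free. For a deterministic algorithm, a bound on the cost has to hold on every input. We write $\tilde O_\Delta(n)$ for $O(f(\Delta)\,n(\log n)^c)$ with some function $f$ and some constant $c$.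

A graph is *outerplanar* if it can be drawn in the plane without crossings so that every vertex lies on the boundary of the outer face. Trees and cycles are outerplanar.

The dependence on $\Delta$ cannot be dropped. Let the hidden graph be a star with $n-1$ leaves, possibly with one extra edge between two leaves. Both are outerplanar. Answer every query as in the star. As long as some pair of leaves has not been queried, that pair could be the extra edge, because such an edge changes no other distance. So $\binom{n-1}{2}$ queries are needed.

Kannan, Mathieu and Zhou (ICALP 2015) gave a randomized algorithm that reconstructs bounded-degree outerplanar graphs with a quasi-linear number of queries in expectation. The question for today, from Paul Bastide and Carla Groenland, "Optimal distance query reconstruction for graphs without long induced cycles", arXiv:2306.05979 (2023), is: *does there exist a deterministic algorithm that reconstructs $n$-vertex outerplanar graphs of maximum degree $\Delta$ in $\tilde O_\Delta(n)$ distance queries?* The answer is yes, with $O(\Delta^4 n\log n)$ queries and without knowing $\Delta$ in advance. We shall also see that, for fixed $\Delta\ge3$, the order $n\log n$ is optimal for deterministic algorithms.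

## 2. Layers and the layering width

Graphs are finite, simple and connected, and $n\ge2$, so $\Delta\ge1$. Fix a root $r\in V$ and put
$$\mathrm{lev}(x)=d_G(r,x),\quad L_j=\{x:\mathrm{lev}(x)=j\},\quad L_{\ge j}=\bigcup_{k\ge j}L_k,\quad V_i=L_0\cup\dots\cup L_i,\quad G_i=G[V_i].$$
Each edge of $G$ is *horizontal* (inside a layer) or joins consecutive layers. A *parent* of $x\in L_j$ is a neighbor in $L_{j-1}$, and a *child* is a neighbor in $L_{j+1}$. Every vertex except $r$ has a parent. "Up" means to a higher level, away from the root.

**Definition (layering width).**
$$w=w(G,r)=\max\{\,|C\cap L_j| : j\ge0,\ C\text{ a connected component of }G[L_{\ge j}]\,\}.$$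

So we delete everything below level $j$ and ask how many level-$j$ vertices remain connected to each other through what is above. In a tree, the components of $G[L_{\ge j}]$ are the subtrees hanging at the vertices of $L_j$, so $w=1$. In a cycle, the two vertices of $L_1$ stay connected when $r$ is removed and no layer has more than two vertices, so $w=2$. For the $k\times k$ grid with vertices $(a,b)$, $0\le a,b\le k-1$, rooted at $(0,0)$, the layer $L_{k-1}$ is a diagonal with $k$ vertices. From each vertex one can walk up to $(k-1,k-1)$, so $G[L_{\ge k-1}]$ is connected and $w\ge k$, although $\Delta\le 4$.

**Theorem 1.** There is a deterministic algorithm that, given $V$ and the distance oracle, reconstructs every connected graph $G$ (with no prior information on $G$) and, for its chosen root $r$, uses $O(w^2\Delta^2\,n\log n)$ queries.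

**Theorem 2.** The algorithm uses

(a) $O(\Delta^4 n\log n)$ queries if $G$ is outerplanar;

(b) $O(t^2\Delta^4 n\log n)$ queries if $G$ has no $K_{2,t}$ minor ($t\ge2$);

(c) $O(\Delta^{6k+2}n\log n)$ queries if $\Delta\ge2$ and $G$ has a tree decomposition in which any two vertices of a common bag are at $G$-distance at most $k$, where $k\ge1$.

**Theorem 3.** For $n\ge3$, every deterministic algorithm that reconstructs all $n$-vertex trees of maximum degree at most $3$ (which are outerplanar) needs at least $\frac1{16}(n+1)(\log_2(n+1)-2)$ queries on some input.

Recall that $H$ is a *minor* of $G$ if there are disjoint connected vertex sets in $G$, one for each vertex of $H$, such that the sets of adjacent vertices of $H$ are joined by an edge of $G$. A *tree decomposition* of $G$ is a tree whose nodes $t$ carry vertex sets $B_t$ (its bags; I call them *parts*, to keep the word bag free for later). Every vertex and both ends of every edge lie in some part, and the nodes whose parts contain a given vertex form a subtree. For a tree $G$ with at least two vertices one can take the edges as parts, and then $k=1$ in (c). We use one standard fact: if $H$ is a connected subgraph of $G$, then the nodes whose parts meet $H$ form a subtree. Indeed, the subtrees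 of two adjacent vertices share a node, so the union over $H$ is connected.

**Theorem 1 implies Theorem 2.** The purpose is to bound $w$ in each of the three cases.

*Case (b).* Let $C$ be a component of $G[L_{\ge j}]$. If $j=0$, then $|C\cap L_0|=1$. Let $j\ge1$ and let $A$ be the set of vertices of $L_{j-1}$ adjacent to $C$. If $j\ge2$, contract the connected set $V_{j-2}$ to one vertex and $C$ to another. Every vertex of $A$ has a parent in $V_{j-2}$ and a neighbor in $C$, so we obtain a $K_{2,|A|}$ minor, and $|A|\le t-1$. If $j=1$, then $A=\{r\}$ and $|A|=1\le t-1$. Every vertex of $C\cap L_j$ has a parent, which lies in $A$, so $|C\cap L_j|\le(t-1)\Delta$. Hence $w\le(t-1)\Delta$.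

*Case (a).* An outerplanar graph has no $K_{2,3}$ minor: adding a vertex in the outer face adjacent to all vertices keeps the graph planar, while a $K_{2,3}$ minor together with the new vertex would give a $K_{3,3}$ minor. So (b) with $t=3$ gives $w\le2\Delta$.

*Case (c).* Let $x,y\in L_j$ lie in one component of $G[L_{\ge j}]$, joined by a path $P\subseteq L_{\ge j}$. Root the decomposition tree at a node whose part contains $r$. Let $t_x,t_y$ be nodes whose parts contain $x,y$, and let $t$ be their lowest common ancestor. Then $t$ lies on the tree paths from the root to $t_x$, from the root to $t_y$, and from $t_x$ to $t_y$. By the standard fact, the part of $t$ meets a geodesic from $r$ to $x$ (say at $a$), a geodesic from $r$ to $y$ (at $b$), and $P$ (at $c$). Since $\mathrm{lev}(c)\ge j$ and $d(a,c),d(b,c)\le k$, we get $\mathrm{lev}(a),\mathrm{lev}(b)\ge j-k$. As $a$ lies on a geodesic from $r$ to $x$, $d(a,x)=j-\mathrm{lev}(a)\le k$, and likewise $d(b,y)\le k$. Thus $d(x,y)\le d(x,a)+d(a,b)+d(b,y)\le3k$. At most $\Delta^m$ vertices are at distance exactly $m$ from $x$, so $w\le1+\Delta+\dots+\Delta^{3k}\le2\Delta^{3k}$, the last step because $\Delta\ge2$.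

Inserting these bounds into $O(w^2\Delta^2n\log n)$ gives Theorem 2. $\square$

It remains to prove Theorems 1 and 3. The algorithm for Theorem 1 lists $V$ in a fixed order, takes the first vertex as $r$, and queries $d(r,x)$ for all $x\ne r$. This gives all layers for $n-1$ queries. Then it reconstructs $G_0,G_1,G_2,\dots$ one after the other.

## 3. One parent by halving

Suppose that $G_i$ is known and $v\in L_{i+1}$. How can we find a parent of $v$ without trying all of $L_i$? For $s\in V_i$, the distance $d(v,s)$ equals its smallest possible value $i+1-\mathrm{lev}(s)$ exactly if some shortest path from $v$ to $s$ goes down at each step. This says that $v$ has a parent from which one can descend to $s$. So one query at $s$ answers a yes/no question about all the vertices above $s$ at once, and we can halve. We state this in the generality needed later.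

**Definition (descendants).** Let $K$ be a graph on $V_m$ in which every edge joins vertices whose levels differ by at most $1$. Write $D(s)$ for the set of $x\in V_m$, including $s$, from which there is a path in $K$ to $s$ that descends one level at each step. A *$K$-child* of $s$ is a $K$-neighbor one level higher.

The set $D(s)$ depends only on the level-changing edges of $K$. If $x\in D(s)$ then $D(x)\subseteq D(s)$. If $\mathrm{lev}(s)=k$ then $D(s)\cap L_k=\{s\}$. In the hexagon with $K=G$, $D(a)=\{a,c,e\}$ and $D(b)=\{b,d,e\}$: descendant sets of different vertices of a layer may overlap.

**Lemma 4 (search).** Suppose the level-changing edges of $K$ are edges of $G$ and are known. Let $s_0\in V_m$, $\mathrm{lev}(s_0)\le k\le m$, and let $\emptyset\ne X\subseteq D(s_0)\cap L_k$ be an unknown set. Assume that for each $s\in D(s_0)$ with $\mathrm{lev}(s)\le k$ one distance query decides whether $X\cap D(s)\ne\emptyset$. Then an element of $X$ can be found with at most $1+2\Delta\ln n$ queries.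

*Proof.* We keep a vertex $s_*\in D(s_0)$ and a set $A$ of candidates with
$$A\subseteq D(s_*)\cap L_k\quad\text{and}\quad \emptyset\ne X\cap D(s_*)\subseteq A, \tag{1}$$
starting with $s_*=s_0$ and $A=D(s_0)\cap L_k$.

*Choosing a query that splits $A$ well.* While $|A|\ge2$, walk upward from $s_*$, always moving to a $K$-child $s'$ that maximizes $|D(s')\cap A|$, and stop at the first vertex $s$ with $|D(s)\cap A|\le|A|/2$. The walk stops at level $k$ at the latest, since there $|D(s)\cap A|\le1\le|A|/2$. It does not stop at $s_*$, because $A\subseteq D(s_*)$. The predecessor of $s$ on the walk satisfies $|D(\cdot)\cap A|>|A|/2\ge1$, so its level is less than $k$. It has at most $\Delta$ $K$-children, and their sets $D(\cdot)$ together cover these more than $|A|/2$ elements. By the choice of $s$ as a maximizer,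
$$\frac{|A|}{2\Delta}\le|D(s)\cap A|\le\frac{|A|}2 .$$
Moreover $s\in D(s_*)\subseteq D(s_0)$ and $\mathrm{lev}(s)\le k$, so one query decides whether $X\cap D(s)\ne\emptyset$.

*Updating.* If $X\cap D(s)=\emptyset$, replace $A$ by $A\setminus D(s)$ and keep $s_*$; (1) persists. If $X\cap D(s)\ne\emptyset$, replace $A$ by $A\cap D(s)$ and $s_*$ by $s$. As $D(s)$ is contained in $D$ of the old $s_*$, we have $X\cap D(s)\subseteq A\cap D(s)$ for the old $A$, and (1) persists. In both cases $|A|$ is multiplied by at most $1-\frac1{2\Delta}$; in the second case by at most $\frac12\le1-\frac1{2\Delta}$.

*Counting.* If $q\ge1$ queries are made, then before the last one $2\le|A|\le n\bigl(1-\frac1{2\Delta}\bigr)^{q-1}\le n e^{-(q-1)/(2\Delta)}$, so $q-1\le2\Delta\ln n$. When $|A|=1$, its element lies in $X$ by (1). $\square$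

The procedure does not use the value of $\Delta$. Ties are broken by the fixed order of $V$, so it is deterministic.

## 4. A comb, and the price of ruling out a second parent

A sensible plan is now: find one parent $p$ of $v$ by Lemma 4, and then look for other parents. Where can they be?

They need not be near $p$ in the known graph. In the cycle of length $2m$, the top vertex has two parents, whose distance in $G_{m-1}$ is $2m-2$. So we would have to rule out the rest of $L_i$, again by tests of the form "does $v$ have a parent in $D(s)$?". But a test with $p\in D(s)$ is answered yes anyway, so only vertices $s$ with $p\notin D(s)$ are useful. That can be expensive.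

Take the *comb*: a spine $s_0=r,s_1,\dots,s_h$, and for each $0\le j<h$ a tooth $t_{j,j+1},t_{j,j+2},\dots,t_{j,h}$, a path attached to $s_j$. The second index is the level. It is a tree with $\Delta\le 3$ and $n=(h+1)+\frac{h(h+1)}2=\binom{h+2}2$ vertices, and $L_i=\{s_i,t_{0,i},\dots,t_{i-1,i}\}$. Let $v\in L_{i+1}$ be the vertex above $t_{j,i}$. To exclude $t_{j',i}$ with $j'<j$ as a further parent by a negative test, we need $s$ with $t_{j',i}\in D(s)$ and $t_{j,i}\notin D(s)$. Such an $s$ lies on the tooth $j'$, since $D(s_l)$ contains $t_{j,i}$ whenever $l\le j$. So each $j'<j$ needs its own test, and the layer $L_{i+1}$ costs at least $\sum_{j<i}j=\binom i2$ tests. The total is at least $\sum_{i<h}\binom i2=\binom h3$, which is of order $n^{3/2}$.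

The comb also suggests a remedy. Call the branch at $s_j$ that contains more vertices heavy and the other light. The teeth are light, the spine is heavy, and each vertex lies above few light branches, at most $\log_2 n$ in general by halving. If two parents $p,p'$ of $v$ separate at some branching point, then at least one of them is on the light side there. So it should be enough to test only from the light side.

Here is the point where this stops working. Add to the comb, truncated at level $i\ge2$, one vertex $v$ adjacent to $s_i$ and $t_{0,i}$. The result is a cycle with pendant paths, so it is outerplanar. The search may give $p(v)=s_i$. All branches below $s_i$ are heavy (at $s_{i-1}$ there is a tie; let $s_i$ be the heavy one), so from the position of $s_i$ there is nothing to test, and the parent $t_{0,i}$ is missed. The light side is $t_{0,i}$, which has no reason to ask about $v$ in particular.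

The remedy is not to let $v$ ask. Let the vertices of $L_i$ ask about *each other*, before anything about $L_{i+1}$ is known. If $q=t_{0,i}$ and $u=s_i$ have a common neighbor in $L_{i+1}$, then from $q$ one reaches $u$ in two steps and then descends, so $d(q,s_2)\le2+(i-2)=i$. In the comb without $v$ this distance is $i+2$. This is the effect of the eighth question in Section 1. So the light side can notice the connection, whichever of the two vertices it is. Once all pairs of parents have been noticed, they can be grouped, and $v$ only has to look at the group of the one parent it finds.

In general the branching structure is not a tree, and it changes as connections are found. The next section provides the right substitute for the branches.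

## 5. Bags, heavy and light

**Slack identity.** A walk from $a$ to $b$ with $U$ up-steps (to a higher level), $h$ horizontal steps, and all other steps down has length
$$\mathrm{lev}(a)-\mathrm{lev}(b)+2U+h. \tag{2}$$
Indeed, with $N$ down-steps, $\mathrm{lev}(b)-\mathrm{lev}(a)=U-N$, and the length is $U+h+N$.

**Definition (bags).** Let $K$ be a graph on $V_m$ such that

(i) each edge of $K$ joins vertices whose levels differ by at most $1$;

(ii) each $x\in V_m\setminus\{r\}$ has a $K$-neighbor one level lower;

(iii) for each $j\le m$, every component of $K[L_j\cup\dots\cup L_m]$ is contained in a component of $G[L_{\ge j}]$.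

For $j\le\mathrm{lev}(x)$ let $\beta_j(x)$ be the set of level-$j$ vertices of the component of $K[L_j\cup\dots\cup L_m]$ that contains $x$. By (ii) we can descend in $K$ from $x$ to level $j$, so $\beta_j(x)\ne\emptyset$. These sets are the *bags*, and those of level $j$ partition $L_j$.

*Example.* Take the hexagon of Section 1 and $K=G_2$, the path $c,a,r,b,d$, with $m=2$. The bags are $\{r\}$, $\{a\},\{b\}$, $\{c\},\{d\}$. Now add to $K$ the edge $cd$, which is not an edge of $G$. Condition (iii) still holds, since $c,e,d$ is a path in $G[L_{\ge2}]$, and the bags become $\{r\},\{a,b\},\{c,d\}$. If $K=G_m$ is a tree, each bag is a single vertex.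

* **(F1)** If $\mathrm{lev}(x),\mathrm{lev}(y)\ge j$, then $\beta_j(x)=\beta_j(y)$ iff $x,y$ are connected in $K[L_j\cup\dots\cup L_m]$. If $\beta_j(x)=\beta_j(y)$, then $\beta_{j'}(x)=\beta_{j'}(y)$ for all $j'\le j$. (Bags are nonempty, so equal bags come from the same component; and a connection above level $j$ is one above level $j'$.)
* **(F2)** $|\beta_j(x)|\le w$, by (iii).
* **(F3)** By (F1), the bags form a rooted tree $\mathcal T(K)$ with root $\{r\}$, in which the parent of $\beta_j(x)$ is $\beta_{j-1}(x)$. (It depends only on the bag, not on $x$.)
* **(F4)** Suppose all level-changing edges of $K$ are edges of $G$, and let $W$ be a bag of level $j$. At most $|W|\Delta\le w\Delta$ vertices $y\in L_{j+1}$ and at most $w\Delta^2$ vertices $y\in L_{j+2}$ satisfy $\beta_j(y)=W$. Indeed, by (ii) such a $y$ has a parent, respectively a grandparent, in $L_j$ reached by a descending $K$-path. That vertex is in the component of $y$, hence in $W$, and each vertex has at most $\Delta$ neighbors in $G$.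
* **(F5)** If $x\in D(s)$ and $\mathrm{lev}(s)\ge j$, then $\beta_j(x)=\beta_j(s)$, because the descending path from $x$ to $s$ stays at levels at least $j$.

**Definition (heavy and light).** The *weight* of a bag is the number of vertices in all bags of its subtree in $\mathcal T(K)$. For each non-leaf bag pick one child of maximum weight, ties being broken by a fixed rule, and call it *heavy*. The other children are *light*.

The weight of a bag is at least $1$ plus the weight of its heavy child plus the weight of any chosen light child, so a light bag has less than half the weight of its parent. Weights on a path down from the root of $\mathcal T(K)$ start at most $n$ and stay at least $1$. Therefore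
$$\text{for each }x,\text{ at most }\log_2 n\text{ of the bags }\beta_j(x)\text{ are light.} \tag{3}$$
Also, of two distinct children of a bag, at least one is light.

In the hexagon with $K=G_2$, the bags $\{a\}$ and $\{b\}$ both have weight $2$; say $\{a\}$ is heavy and $\{b\}$ light. In the comb truncated at level $i$, the bag $\{s_{j+1}\}$ has weight $\frac{(i-j)(i-j+1)}2$ and its sibling $\{t_{j,j+1}\}$ has weight $i-j$.

## 6. Grouping the layer $L_i$ before looking at $L_{i+1}$

We are given $G_i$ and want $G_{i+1}$. If $i=0$, the non-horizontal edges of $G_1$ are exactly $rx$, $x\in L_1$, and we go directly to Step 3 in Section 8. Let $i\ge1$.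

**Step 1.** *The purpose of this step is to put all parents of any one vertex of $L_{i+1}$ into a common group of $L_i$, without yet knowing any edge to $L_{i+1}$.*

Let $K$ be $G_i$ together with a growing set of *virtual edges* $qu$, where $q,u\in L_i$ have a common $G$-neighbor in $L_{i+1}$. Initially there are none. Then $K$ satisfies (i)–(iii) with $m=i$: for (iii), a virtual edge joins vertices that are connected in $G[L_{\ge i}]$ by a path of length $2$. All level-changing edges of $K$ are edges of $G_i$, so the sets $D(\cdot)$ depend only on $G_i$ and never change in this step.

Work in rounds. At the start of a round compute $\mathcal T(K)$, $\beta$ and the heavy and light bags, and keep them frozen during the round. For each $q\in L_i$ and each $1\le\ell\le i-1$ with $\beta_\ell(q)$ light, query $d(q,y)$ for all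
$$y\in T(q,\ell)=\{y\in L_{\ell+1}:\ \beta_{\ell-1}(y)=\beta_{\ell-1}(q),\ \beta_\ell(y)\ne\beta_\ell(q)\}.$$
The test is *positive* if $d(q,y)\le i-\ell+1$. At the first positive test for $q$, run the search described after Claim A, add the virtual edge it gives, and go on to the next $q$. A round with no positive test ends Step 1.

Why do the test vertices lie at level $\ell+1$, and not at level $\ell$, where the bags separate? A connection $q,v,u$ followed by descent to a vertex of level $\ell$ has length $i-\ell+2$. But one may also descend from $q$ to level $\ell-1$ and go up once, with the same length. In the hexagon with $i=2$, $q=c$, $\ell=1$, the vertex $y=b$ has $d(c,b)=3=i-\ell+2$ by the path $c,a,r,b$, which has nothing to do with $e$. Starting one level higher removes these false alarms, as the next proof shows.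

**Claim A.** Let $y\in T(q,\ell)$, $s\in D(y)$, $\mathrm{lev}(s)\le i$. Then $d(q,s)\le i-\mathrm{lev}(s)+2$ iff some $u\in D(s)\cap L_i$ has a common neighbor with $q$ in $L_{i+1}$.

*Proof.* If there is such a $u$, go from $q$ to $u$ in two steps and then descend to $s$ in $i-\mathrm{lev}(s)$ steps.

Conversely, let $P$ be a path in $G$ from $q$ to $s$ of length at most $i-\mathrm{lev}(s)+2$. By (2), $2U+h\le2$, so $(U,h)\in\{(0,0),(0,1),(0,2),(1,0)\}$. As $U\le1$ and $P$ starts at level $i$, all its vertices have level at most $i+1$. As it ends at level $\mathrm{lev}(s)$ and can rise only once, they have level at least $\mathrm{lev}(s)-1\ge\ell$, since $s\in D(y)$ has level at least $\ell+1$. By (F5), $\beta_\ell(s)=\beta_\ell(y)\ne\beta_\ell(q)$, so by (F1) $P$ is not contained in $K[L_\ell\cup\dots\cup L_i]$, with $K$ as frozen. All edges of $G_i$ lie in $K$. Hence $P$ must visit $L_{i+1}$.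

So $U=1$ and $h=0$, and the single up-step goes from level $i$ to level $i+1$. It can be preceded only by down-steps; but $P$ starts at level $i$ and is at level $i$ just before the up-step, so it is the first step. Thus $P=q,v,u,\dots,s$ with $v\in L_{i+1}$ and $u\in L_i$, and $P$ descends from $u$ to $s$ in $G_i$. So $u\in D(s)\cap L_i$, and $v$ is a common neighbor of $q$ and $u$. $\square$

*The search.* Since $\mathrm{lev}(y)=\ell+1$, a test with $y$ is positive iff the inequality of Claim A holds for $s=y$. So after a positive test, the set
$$X=\{u\in D(y)\cap L_i:\ u\text{ and }q\text{ have a common neighbor in }L_{i+1}\}$$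
is nonempty. For $s\in D(y)$ with $\mathrm{lev}(s)\le i$ we have $D(s)\subseteq D(y)$, so by Claim A the one query $d(q,s)$ decides whether $X\cap D(s)\ne\emptyset$. Lemma 4 with $s_0=y$, $k=i$ finds some $u\in X$, and we add the virtual edge $qu$. By (F5), $\beta_\ell(u)=\beta_\ell(y)\ne\beta_\ell(q)$. Since $\ell\le i-1$, (F1) gives
$$\beta_{i-1}(u)\ne\beta_{i-1}(q)\quad\text{in the frozen tree.} \tag{4}$$

*Examples.* In the hexagon with $i=2$ and $\{b\}$ light, only $q=d$ tests, with $\ell=1$ and $T(d,1)=\{c\}$. Since $d(d,c)=2\le i-\ell+1=2$, the test is positive, and $D(c)\cap L_2=\{c\}$, so the search returns $u=c$ without a query. After the virtual edge $dc$ there are no light bags left, and the second round ends Step 1. In the comb truncated at level $i$ with the extra vertex $v$ of Section 4, $q=t_{0,i}$ has one light level, $\ell=1$, and the test with $y=s_2$ is positive, since $d(q,s_2)=i$. The set $X$ in $D(s_2)\cap L_i=\{s_i,t_{2,i},\dots,t_{i-1,i}\}$ is $\{s_i\}$, which the search finds.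

**Claim B.** Suppose that at the start of a round $q,u\in L_i$ have a common neighbor in $L_{i+1}$ and $\beta_{i-1}(q)\ne\beta_{i-1}(u)$. Call this an *unsettled pair*. Then $q$ or $u$ has a positive test in this round.

*Proof.* Let $\ell$ be minimal with $\beta_\ell(q)\ne\beta_\ell(u)$. As $\beta_0$ is always $\{r\}$, $1\le\ell\le i-1$. Both bags are children of $\beta_{\ell-1}(q)=\beta_{\ell-1}(u)$, so one of them is light, say $\beta_\ell(q)$ (the situation is symmetric). Let $y\in L_{\ell+1}$ lie on a geodesic from $u$ to $r$; this is possible as $\ell+1\le i$. Then $u\in D(y)$, so $\beta_\ell(y)=\beta_\ell(u)\ne\beta_\ell(q)$ and $\beta_{\ell-1}(y)=\beta_{\ell-1}(u)=\beta_{\ell-1}(q)$, that is, $y\in T(q,\ell)$. Finally $d(q,y)\le2+(i-\ell-1)=i-\ell+1$. So the test of $q$ with $y$ is positive (or $q$ has had a positive test before reaching $y$). $\square$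

**Claim C.** Step 1 takes at most $w$ rounds. At its end, all parents of any $v\in L_{i+1}$ have the same $\beta_{i-1}$.

*Proof.* The level-$(i-1)$ bags correspond to the components of $K[L_{i-1}\cup L_i]$. By (4), each round with a positive test merges at least two of them, so the number of rounds is finite. In the last round there is no positive test, hence by Claim B no unsettled pair, and $K$ is not changed in it. Two parents of $v$ have the common neighbor $v\in L_{i+1}$, so they have the same $\beta_{i-1}$. This is the second statement.

For the number of rounds, we may assume that some round has a positive test. Consider the last such round and a virtual edge $qu$ added in it. By (4), $q,u$ was an unsettled pair at its start. Adding edges to $K$ only merges bags, so this pair was unsettled at the start of every earlier round too. Let $C^*$ be the component of $G[L_{i-1}\cup L_i\cup L_{i+1}]$ that contains $q$ and $u$ (they have a common neighbor in $L_{i+1}$). It lies in a component of $G[L_{\ge i-1}]$, so $|C^*\cap L_{i-1}|\le w$. Every component of $K[L_{i-1}\cup L_i]$ lies in one component of $G[L_{i-1}\cup L_i\cup L_{i+1}]$, because a virtual edge can be replaced by a path through $L_{i+1}$. So each level-$(i-1)$ bag lies inside $C^*$ or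 is disjoint from it. By Claim B, in each round up to the one considered, $q$ or $u$ gets a virtual edge to a vertex with a different frozen $\beta_{i-1}$, and both ends of this edge lie in $C^*$. So the number of level-$(i-1)$ bags inside $C^*$ drops by at least $1$ in each of these rounds. It is at most $w$ at the beginning and always at least $1$. So there are at most $w-1$ rounds with a positive test, and one final round. $\square$

For $i=1$ there is no admissible $\ell$, Step 1 is one round without queries, and Claim C holds trivially since $\beta_0=\{r\}$.

## 7. All parent edges of $L_{i+1}$

**Step 2.** *The purpose of this step is to find all edges between $L_i$ and $L_{i+1}$: one parent by search, the others in its group.*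

For each $v\in L_{i+1}$ apply Lemma 4 with $K=G_i$, $s_0=r$, $k=i$ and $X$ the set of parents of $v$, which is a nonempty subset of $L_i=D(r)\cap L_i$. For $s\in V_i$ we have
$$X\cap D(s)\ne\emptyset\iff d(v,s)=i+1-\mathrm{lev}(s),$$
because by (2) a path of that length from $v$ to $s$ descends at each step, and conversely a parent in $D(s)$ gives such a path, while $d(v,s)$ is never smaller. So one query decides, and we get a parent $p(v)$.

Then query $d(v,x)$ for all $x\in L_i$ with $\beta_{i-1}(x)=\beta_{i-1}(p(v))$, where $\beta$ is taken at the end of Step 1. By Claim C, all parents of $v$ are among these $x$. By (F4), applied to the bag $\beta_{i-1}(p(v))$ of level $i-1$, there are at most $w\Delta$ of them.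

In the hexagon, the top vertex $e$ has $A=\{c,d\}$ at first. The walk from $r$ stops at level $1$, say at $a$, and $d(e,a)=2=3-1$ shows that $A$ shrinks to $\{c\}$. So $p(e)=c$. The vertices $x\in L_2$ with $\beta_1(x)=\{a,b\}$ are $c$ and $d$, and both edges $ec,ed$ are found.

## 8. Edges inside $L_{i+1}$

**Step 3.** *The purpose of this step is to find the horizontal edges of $L_{i+1}$, the only edges of $G_{i+1}$ not yet known. We first find enough of them to bring the ends of every such edge into one bag, and then query inside the bags.*

Let $K$ be the graph on $V_{i+1}$ formed by the known edges. It is a subgraph of $G$ and satisfies (i)–(iii) with $m=i+1$. The sets $D(\cdot)$ now refer to this $K$. Its level-changing edges are all those of $G_{i+1}$, so $D(\cdot)$ does not change during Step 3. A horizontal edge costs only slack $1$, and paths with slack $1$ never go up, so this time we can test at level $\ell$ itself.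

Again work in rounds with a frozen $\mathcal T(K)$. For each $v\in L_{i+1}$ and each $1\le\ell\le i+1$ with $\beta_\ell(v)$ light, query $d(v,y)$ for all $y\in L_\ell$ with
$$\beta_{\ell-1}(y)=\beta_{\ell-1}(v)\quad\text{and}\quad\beta_\ell(y)\ne\beta_\ell(v). \tag{5}$$
The test is *positive* if $d(v,y)\le(i+1-\ell)+1$. At the first positive test for $v$, run the search below, add the edge found to $K$, and go on to the next $v$. Stop after a round with no positive test. Finally, query all pairs inside each level-$(i+1)$ bag.

**Claim D.** For $y$ as in (5) and $s\in D(y)$: $d(v,s)\le i+2-\mathrm{lev}(s)$ iff $v$ has a neighbor $v'\in L_{i+1}\cap D(s)$.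

*Proof.* If there is such a $v'$, step from $v$ to $v'$ and descend to $s$ in $i+1-\mathrm{lev}(s)$ steps.

Conversely, let $P$ be a path from $v$ to $s$ of at most that length. By (2), $2U+h\le1$, so $U=0$ and $h\le1$. Hence its levels lie between $\mathrm{lev}(s)\ge\ell$ and $i+1$. By (F5), $\beta_\ell(s)=\beta_\ell(y)\ne\beta_\ell(v)$, so by (F1) $P$ uses an edge of $G_{i+1}$ that is not in $K$ as frozen. Such an edge lies inside $L_{i+1}$. As $U=0$, no down-step precedes it, since $P$ could not return to level $i+1$. As $h\le1$, no other horizontal step precedes it. So it is the first step $vv'$, and the rest of $P$ descends. Thus $v'\in L_{i+1}\cap D(s)$. $\square$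

*The search.* For $s=y$, of level $\ell$, the inequality of Claim D is the condition for a positive test. So after a positive test the set $X=N(v)\cap L_{i+1}\cap D(y)$ is nonempty, and by Claim D the query $d(v,s)$ decides whether $X\cap D(s)\ne\emptyset$ for each $s\in D(y)$. Lemma 4 with $s_0=y$, $k=i+1$ finds a neighbor $v'\in L_{i+1}$ of $v$ with $\beta_\ell(v')=\beta_\ell(y)\ne\beta_\ell(v)$, and hence $\beta_{i+1}(v')\ne\beta_{i+1}(v)$ in the frozen tree, by (F1).

*No edge is missed.* Let $vv'$ be an edge inside $L_{i+1}$ with $\beta_{i+1}(v)\ne\beta_{i+1}(v')$ at the start of a round. Let $\ell$ be minimal with $\beta_\ell(v)\ne\beta_\ell(v')$, so $1\le\ell\le i+1$. These two bags are siblings, so one is light, say $\beta_\ell(v)$. Take $y\in L_\ell$ on a geodesic from $v'$ to $r$. Then $v'\in D(y)$, so $\beta_\ell(y)=\beta_\ell(v')\neq\beta_\ell(v)$ and $\beta_{\ell-1}(y)=\beta_{\ell-1}(v')=\beta_{\ell-1}(v)$. Hence (5) holds, and $d(v,y)\le1+(i+1-\ell)$. So $v$ has a positive test in this round. In short: one of the two ends of such an edge has a positive test. After the last round, which changes nothing, every edge inside $L_{i+1}$ therefore has both ends in one level-$(i+1)$ bag, and the final pair queries find all of them.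

*At most $w$ rounds.* The level-$(i+1)$ bags are the components of $K[L_{i+1}]$. Each round with a positive test merges at least two of them, so the number of rounds is finite. If some round has a positive test, take the last such round and an edge $vv'$ found in it. At its start, and therefore at the start of every earlier round, $\beta_{i+1}(v)\ne\beta_{i+1}(v')$. Let $C^*$ be the component of $G[L_{i+1}]$ containing this edge. It lies in a component of $G[L_{\ge i+1}]$, so $|C^*|\le w$, and each level-$(i+1)$ bag lies inside $C^*$ or is disjoint from it, since $K$ is a subgraph of $G$. In each round up to this one, $v$ or $v'$ has a positive test and gets an edge of $G[L_{i+1}]$ to a vertex in a different frozen bag, with both ends in $C^*$. So the number of bags inside $C^*$ drops by at least $1$ per round. It starts at most $w$ and stays at least $1$. Hence there are at most $w-1$ rounds with a positive test, and one final round.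

Now $G_{i+1}$ is known. When the last layer has been treated, $G$ is known. By induction on $i$ the algorithm is correct on every connected graph. It is deterministic, and it uses neither $\Delta$ nor $w$.

## 9. Adding up the queries

*We count, per vertex and round, the tests and the searches.* In Step 1, the test set $T(q,\ell)$ consists of vertices $y\in L_{\ell+1}$ with $\beta_{\ell-1}(y)$ equal to a given bag of level $\ell-1$. By (F4), two levels up, there are at most $w\Delta^2$ of them. In Step 3, the vertices in (5) are one level above a given bag, so there are at most $w\Delta$ of them. By (3), each vertex has at most $\log_2n$ light levels. It starts at most one search per round, costing at most $1+2\Delta\ln n$ queries by Lemma 4. There are at most $w$ rounds in Step 1 and at most $w$ in Step 3. The final pair queries of Step 3 cost at most $w$ per vertex, by (F2). Each layer plays the role of $L_i$ at most once and of $L_{i+1}$ at most once. So the total number of queries is at most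
$$(n-1)+\underbrace{nw\bigl(w\Delta^2\log_2n+1+2\Delta\ln n\bigr)}_{\text{Step 1}}+\underbrace{n\bigl(1+2\Delta\ln n+w\Delta\bigr)}_{\text{Step 2}}+\underbrace{nw\bigl(w\Delta\log_2n+1+2\Delta\ln n\bigr)+nw}_{\text{Step 3}} .$$
Since $n\ge2$ and $w,\Delta\ge1$, this is $O(w^2\Delta^2n\log n)$. This proves Theorem 1, and with Section 2 also Theorem 2. In particular $w\le2\Delta$ for outerplanar graphs, so they are reconstructed deterministically with $O(\Delta^4n\log n)=\tilde O_\Delta(n)$ queries. $\blacksquare$

## 10. Trees already need $n\log n$ queries

We now prove Theorem 3. Write $f(n)=\frac1{16}(n+1)(\log_2(n+1)-2)$, which is increasing for $n\ge3$.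

**Reduction to a power of two.** *The purpose is to replace $f(n)$ by a cleaner number.* If $3\le n\le6$, then $f(n)\le f(6)<1$, and at least one query is needed, since there is more than one labelled $n$-vertex tree of maximum degree at most $3$ (for instance, different paths). Let $n\ge7$, and let $k\ge2$ be the integer with $2^{k+1}\le n+1<2^{k+2}$. We shall show that at least
$$(k-1)2^{k-1} \tag{6}$$
queries are needed. This suffices. If $7\le n\le14$, then $k=2$ and $(k-1)2^{k-1}=2>f(14)\ge f(n)$. If $n\ge15$, then $2^{k-1}>\frac{n+1}8$ and $k-1>\log_2(n+1)-3>0$. Since $2(\log_2(n+1)-3)\ge\log_2(n+1)-2$ for $\log_2(n+1)\ge4$, we get $(k-1)2^{k-1}>\frac{n+1}8(\log_2(n+1)-3)\ge f(n)$.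

**The family.** *We need many trees that distance queries can tell apart only slowly.* Let $T$ be a complete binary tree of depth $k-1$ with fixed, known labels. Its leaves are called *cells* and have height $1$, their parents have height $2$, and so on; the root has height $k$. A fixed path with the remaining $n-(2^{k+1}-1)\ge 0$ vertices is attached to the root. There is a set $S$ of $2^k$ further vertices. Call a map $g:S\to\{\text{cells}\}$ *admissible* if each cell has exactly two preimages. Let $G_g$ be the tree in which each $x\in S$ is a leaf adjacent to $g(x)$. It has $(2^k-1)+2^k+(n-2^{k+1}+1)=n$ vertices. Its maximum degree is at most $3$: a cell has a parent and two leaves, an inner node other than the root has a parent and two children, and the root has two children and possibly the path. Distinct maps give distinct labelled trees, since $g(x)$ is the unique neighbor of $x$.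

All cells have the same depth in $T$. So, for $x\in S$ and $s\in T$, the distance $d(x,s)=1+d_T(g(x),s)$ is determined by $s$ and the lowest common ancestor (lca) of $g(x)$ and $s$. Likewise, for distinct $x,x'\in S$, $d(x,x')=2+d_T(g(x),g(x'))$ is determined by the lca of $g(x)$ and $g(x')$. Distances between vertices outside $S$, and between $S$ and the path, are the same for all $g$.

One might first try to count answers. Each query has at most $k$ possible answers, because the lca is one of at most $k$ ancestors of $s$, respectively has one of $k$ heights. With $q$ queries an algorithm distinguishes at most $k^q$ maps. But there are only $(2^k)!/2^{2^{k-1}}\le2^{k2^k}$ admissible maps, so this argument cannot give more than $q\ge k2^k/\log_2k$. It falls short of $n\log n$ by a factor of order $\log\log n$. Instead we play an adversary that gives little away in each answer.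

**The adversary's state.** *The adversary must never commit further than necessary, while keeping some admissible map possible.* For each $x\in S$ it keeps a node $c(x)$ of $T$, initially the root, meaning "$g(x)$ is in the subtree of $c(x)$". The nodes $c(x)$ only move downward, here meaning toward the cells, from a node to one of its children. (The subtree of $u$ consists of $u$ and all nodes below it.) Let $N(u)$ be the number of $x$ with $c(x)$ in the subtree of $u$, so $N(\text{root})=2^k$ always. The adversary maintains
$$N(u)\le2^h\quad\text{for every node }u\text{ of height }h, \tag{7}$$
and $u$ is *full* if equality holds. Whenever a child of a non-cell $u$ is full, all $x$ with $c(x)=u$ are moved to the other child; these are *free moves*. They respect (7): if $u$ has height $h$, then $N(u)\le2^h$ and the full child holds $2^{h-1}$, so at most $2^{h-1}$ remain for the other child. Free moves are performed until none is available; this ends, since nodes only move down. So before every query: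
$$\text{if }c(x)=u\text{ is not a cell, then neither child of }u\text{ is full.} \tag{8}$$

**The answers.** *We specify the lca that the adversary announces, and the moves that make it true.*

* *Query $(x,s)$ with $x\in S$, $s\in T$.* If $s$ is strictly below $c(x)$, move $x$ to the child of $c(x)$ whose subtree does not contain $s$. The lca of $g(x)$ and $s$ is then the old $c(x)$. Otherwise the lca of $g(x)$ and $s$ is already determined: it is the lca of $c(x)$ and $s$.
* *Query $(x,x')$ with $x\ne x'$ in $S$.* If $c(x)=c(x')=u$ is not a cell, move $x$ to one child of $u$ and $x'$ to the other; the lca is $u$. If $c(x)=c(x')$ is a cell, the lca is that cell. If $c(x)$ is a proper ancestor of $c(x')$, move $x$ to the child of $c(x)$ whose subtree does not contain $c(x')$; the lca is the old $c(x)$. Proceed symmetrically if $c(x')$ is a proper ancestor of $c(x)$. If the two nodes are incomparable, the lca is determined: it is the lca of $c(x)$ and $c(x')$.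

These *non-free* moves put at most one element into each child of one node, and by (8) these children are not full, so (7) is respected. After them, free moves are performed. All other queries have predetermined answers. Since the nodes $c(x)$ only move down, every admissible $g$ with $g(x)$ in the subtree of $c(x)$ for all $x$ is consistent with all answers given so far.

*Example, $k=2$, $n=7$.* The root has two cells $a,b$ of capacity $2$, and $S=\{1,2,3,4\}$. Query $(1,a)$: vertex $1$ moves to $b$. Query $(2,a)$: vertex $2$ moves to $b$, which is now full, and $3,4$ move to $a$ for free. After two queries everything is determined. The bound (6) is $2$.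

**Extension.** *We show that (7) guarantees a consistent admissible map.* If (7) holds, then there is an admissible $g$ with $g(x)$ in the subtree of $c(x)$ for all $x$. Go from the root toward the cells, assigning to each node $u$ of height $h$ exactly $2^h$ elements, including all the $N(u)$ elements with $c(x)$ in the subtree of $u$; the other elements assigned to $u$ have $c(x)$ equal to a proper ancestor of $u$. At the root this holds with all of $S$. At a non-cell $u$ of height $h$ with children $v_1,v_2$, the elements with $c(x)$ in the subtree of $v_a$ go to $v_a$; there are $N(v_a)\le2^{h-1}$ of them. All other elements assigned to $u$ have $c(x)=u$ or $c(x)$ a proper ancestor of $u$, so they may go to either child, and we distribute them so that each child receives exactly $2^{h-1}$. At the end each cell receives exactly two elements, and each $x$ is in a cell below or equal to $c(x)$.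

**The algorithm cannot stop early.** *We show that at the end every element has reached a cell.* Suppose the algorithm stops while some $c(x)=u$ is not a cell. By (8), $x$ can be moved to either child of $u$ without violating (7). By the extension property there are two admissible maps, both consistent with all answers, with $g(x)$ in the subtrees of different children of $u$. They give different labelled trees, and the deterministic algorithm gives the same output for both, so it errs on one of them. Hence at the end every $c(x)$ is a cell. There are $2^{k-1}$ cells of capacity $2$ and $2^k$ elements, so every cell is full. A node of height $h$ has $2^{h-1}$ cells in its subtree, so every node of $T$ is full.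

**Counting.** *We charge queries to nodes, and each node needs many.* Charge a query to $u$ if it causes a non-free move out of $u$. By inspection of the answers, each query is charged to at most one node, and it makes at most one non-free move into each child of that node. Let $u$ have height $h$, $2\le h\le k$, and let $v$ be the first child of $u$ to become full (either one, if both do so in the same query through non-free moves). Initially no $c(x)$ is in the subtree of $v$, and elements enter this subtree only by moves from $u$ to $v$. Before $v$ becomes full, no free move out of $u$ occurs, because a free move out of $u$ needs a full child of $u$. So the $2^{h-1}$ entries into $v$ up to that moment are non-free moves, made by distinct queries charged to $u$. Thus at least $2^{h-1}$ queries are charged to $u$. There are $2^{k-h}$ nodes of height $h$, so the number of queries is at least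
$$\sum_{h=2}^k2^{k-h}\,2^{h-1}=(k-1)2^{k-1}.$$
This is (6), and Theorem 3 is proved. $\blacksquare$

**Corollary.** For each fixed $\Delta\ge3$, the deterministic worst-case query complexity of reconstructing $n$-vertex outerplanar graphs of maximum degree at most $\Delta$ is $\Theta_\Delta(n\log n)$. The same holds for $K_{2,t}$-minor-free graphs with fixed $t\ge2$.

*Proof.* The upper bounds are Theorem 2(a) and (b). For the lower bounds, an algorithm for either class must in particular reconstruct all trees of maximum degree at most $3$: they are outerplanar, and they have no $K_{2,2}$ minor, hence no $K_{2,t}$ minor. So Theorem 3 applies. $\square$
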